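# Spaces with the diametral local diameter 2 property have large weakly open sets

Throughout, $X$ is a non-zero real Banach space, $B_X$ its closed unit ball, $S_X$ its unit sphere, $X^*$ its dual. Completeness is never used.

## Slices, weak neighborhoods and $\Delta$-points

**Definition (slice).** A slice of $B_X$ is a set
$$S(f,\alpha)=\{y\in B_X:\ f(y)>1-\alpha\},\qquad f\in S_{X^*},\ \alpha>0 .$$

More generally, if $\ell\in X^*$ is non-zero, $v\in B_X$ and $\eta>0$, then $\{y\in B_X:\ \ell(y)>\ell(v)-\eta\}$ is a slice containing $v$. Indeed, it equals $S(\ell/\|\ell\|,\alpha)$ with $1-\alpha=(\ell(v)-\eta)/\|\ell\|$, and this number is less than $1$ because $\ell(v)\le\|\ell\|$. So $\alpha>0$.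

*Example.* In $\mathbb R$ with the absolute value, $f(y)=y$ and $\alpha=\frac12$ give the slice $(\frac12,1]$ of $[-1,1]$.

**Definition (relatively weakly open set).** A set $W\subset B_X$ is relatively weakly open if for every $x\in W$ there are $h_1,\dots,h_N\in X^*$ and $\delta>0$ with
$$\{y\in B_X:\ |h_j(y-x)|<\delta,\ j\le N\}\subset W .$$

*Example.* Slices are relatively weakly open. So is a strip $\{y\in B_X: |h(y-x)|<\delta\}$, which is the intersection of two half-space conditions: a slice bounds one functional from one side, while a basic weak neighborhood bounds finitely many functionals from both sides. If $\dim X<\infty$, the weak and norm topologies coincide, so small norm balls intersected with $B_X$ are relatively weakly open. If $\dim X=\infty$, finitely many functionals always have a common non-zero kernel vector.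

**Definition ($\Delta$-point).** A point $x\in S_X$ is a $\Delta$-point if for every slice $S$ of $B_X$ with $x\in S$ and every $\varepsilon>0$ there is $y\in S$ with $\|x-y\|>2-\varepsilon$.

*Example.* In $c_0$ the vector $e_1$ is not a $\Delta$-point. The slice $S(e_1^*,\frac12)$ contains $e_1$. Each $y$ in it satisfies $|1-y_1|<\frac12$ and $|y_j|\le1$ for $j\ge2$, so $\|e_1-y\|\le1$.

**Definition (DLD2P).** The space $X$ has the diametral local diameter 2 property, DLD2P for short, if every element of $S_X$ is a $\Delta$-point.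

*Example.* The space $L_1[0,1]$ has the DLD2P. Let $z\in S_{L_1}$ and $n\in\mathbb N$. Since $t\mapsto\int_0^t|z|$ is continuous, we can cut $[0,1]$ into intervals $A_1,\dots,A_n$ with $\int_{A_i}|z|=\frac1n$. Put $z_i=nz\mathbf 1_{A_i}$. Then $\|z_i\|=1$, $z=\frac1n\sum_i z_i$, and
$$\|z-z_i\|=\int_{[0,1]\setminus A_i}|z|+(n-1)\int_{A_i}|z|=2\Bigl(1-\frac1n\Bigr).$$
If $z\in S(f,\alpha)$, then the numbers $f(z_i)$ have average $f(z)>1-\alpha$, so some $z_i$ lies in $S(f,\alpha)$. Let $n\to\infty$.

*Non-example.* A Hilbert space has no $\Delta$-points. If $\langle x,y\rangle>1-\alpha$ with $\|x\|=1$ and $\|y\|\le1$, then $\|x-y\|^2\le2-2\langle x,y\rangle<2\alpha$.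

**Definition (DD2P).** The space $X$ has the diametral diameter 2 property if for every $x\in S_X$, every relatively weakly open $W\subset B_X$ with $x\in W$ and every $\varepsilon>0$ there is $y\in W$ with $\|x-y\|>2-\varepsilon$. Since slices are relatively weakly open, this is formally stronger than the DLD2P.

*Example.* The space $L_1[0,1]$ again; we compute this by hand below.

**Definition (convex combination of slices).** This is a set $\sum_i\lambda_iS_i=\{\sum_i\lambda_iy_i:\ y_i\in S_i\}$ with finitely many slices $S_i$ and $\lambda_i\ge0$, $\sum_i\lambda_i=1$. It appears only in the last section.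

*Example.* In $\mathbb R$, $\frac12\bigl((\frac12,1]+[-1,-\frac12)\bigr)=(-\frac14,\frac14)$.

We use the Hahn–Banach theorem in this form: for each $v\in X$ there is $g\in S_{X^*}$ with $g(v)=\|v\|$.

## From slices to weakly open sets: the problem and the statements

The DLD2P says something about slices only, that is, about one inequality at a time. Does it nevertheless control all weakly open sets? Precisely:

*If $X\ne\{0\}$ has the DLD2P, must every non-empty relatively weakly open subset of $B_X$ have diameter $2$?*

The problem comes from Christian Cobollo, Daniel Isert, Ginés López-Pérez, Miguel Martín, Yoël Perreau, Alicia Quero, Andrés Quilis, Daniel L. Rodríguez-Vidanes, Abraham Rueda Zoca, "Banach spaces with small weakly open subsets of the unit ball and massive sets of Daugavet and $\Delta$-points", arXiv:2309.03610 (2023). The answer is yes, and it comes from a local statement.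

**Theorem 1.** Let $x\in S_X$ and $\rho>0$ be such that every $v\in S_X$ with $\|v-x\|<\rho$ is a $\Delta$-point. Then for every relatively weakly open $W\subset B_X$ with $x\in W$ and every $\varepsilon>0$ there is $w\in W$ with $\|x-w\|>2-\varepsilon$.

If $X$ has the DLD2P, the hypothesis holds at every $x\in S_X$, for example with $\rho=3$. So the DLD2P implies the DD2P.

**Theorem 2.** If $X\neq\{0\}$ has the DLD2P, then every non-empty relatively weakly open $W\subset B_X$ has diameter $2$.

We also prove a list of equivalent forms of the DLD2P (Theorem 3) and two limits of Theorem 2 (Proposition 4).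

## Weak neighborhoods in $L_1[0,1]$ by hand

Let $x\in S_{L_1}$. We look for points of $B_{L_1}$ that are weakly close to $x$ but at distance almost $2$ from it. Fix $m\ge2$ and let
$$A_j=\bigcup_{i=0}^{j-1}\Bigl[\frac ij,\ \frac ij+\frac1{jm}\Bigr),$$
the first $m$-th part of each of $j$ equal intervals. For $\varphi\in L_1$ we claim $m\int_{A_j}\varphi\to\int\varphi$ as $j\to\infty$. If $\varphi$ is continuous, then on each of the $j$ intervals the two sides differ by at most $\frac1j$ times the oscillation of $\varphi$ there, so the total error tends to $0$ by uniform continuity. The general case follows by density, since $|m\int_{A_j}\varphi|\le m\|\varphi\|$.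

Put $w_j=m\,x\,\mathbf 1_{A_j}$. With $\varphi=xf$, $f\in L_\infty$, we get $w_j\to x$ weakly. With $\varphi=|x|$ we get $\|w_j\|\to1$, and also
$$\|x-w_j\|=\int|x|\,|1-m\mathbf 1_{A_j}|=\int|x|\bigl(1+(m-2)\mathbf 1_{A_j}\bigr)\ \longrightarrow\ 1+\frac{m-2}m=2-\frac2m .$$
Dividing $w_j$ by $\max\{1,\|w_j\|\}$ puts it in $B_{L_1}$ without changing the limits. So $L_1[0,1]$ has the DD2P.

This used multiplication by highly oscillating functions. In a general space with the DLD2P there is nothing to multiply by; we have only the $\Delta$-condition.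

## Averages of far points can return to the center

Let $W$ be a basic weak neighborhood of $x$, given by $h_1,\dots,h_N$ and $\delta$. What can we do with slices?

Using the $\Delta$-condition once is not enough. In $L_1[0,1]$ take $x=\mathbf 1$ and $W=\{y\in B_{L_1}:|\int_0^{1/2}y-\frac12|<\delta\}$ with $\delta<\frac12$. The slice $\{\int_0^{1/2}y>\frac12-\delta\}$ contains $z=n\mathbf 1_{[0,1/n]}$ for $n\ge2$, and $\|x-z\|=2-\frac2n$. But $\int_0^{1/2}z=1$: the point is far from $x$, yet it overshoots and leaves $W$.

The sensible next attempt is to use many slices and average. Choose $z_1,z_2,\dots$ far from $x$, each in a slice chosen to correct the errors made by the previous ones, so that $\frac1n\sum z_i$ is weakly close to $x$. Membership in $W$ can be arranged this way. What breaks is the distance. In $L_1[0,1]$ with $x=\mathbf 1$, let $I_i=[\frac{i-1}n,\frac in]$ and $z_i=n\mathbf 1_{I_i}$. Every $z_i$ satisfies $\|x-z_i\|=2-\frac2n$, but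
$$\frac1n\sum_{i\le n}z_i=x .$$
The average is in $W$, and its distance to $x$ is $0$.

The reason can be read off from norming functionals. The functional $g_i=1-2\cdot\mathbf 1_{I_i}\in S_{L_\infty}$ satisfies $g_i(x-z_i)=(1-\frac2n)+1=2-\frac2n$, but $g_i(z_j)=1$ for $j\ne i$: the functional that sees $z_i$ as far from $x$ sees the other $z_j$ on the same side as $x$. Averaging would be harmless if *one* functional $g\in S_{X^*}$ did the job for all points:
$$g(x)\approx1,\qquad g(z_i)\approx-1\ \text{ for all } i .\tag{1}$$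
Then every convex combination $w$ of the $z_i$ has $g(x-w)\approx2$. So the next point must be chosen in such a way that its norming functional still works for the old points.

## Moving the base point so that old points are remembered

To get (1), we apply the $\Delta$-condition not at $x$ but at a point very near $x$ which has the old points $z_i$ mixed in with small weight and opposite sign. A functional that almost norms this mixture is forced to be almost $1$ at $x$ and almost $-1$ at every $z_i$.

**Lemma 5.** Let $x,z_1,\dots,z_k\in B_X$, $k\ge1$, $0<\tau<1$, and $u=(1-\tau)x-\frac\tau k\sum_{i\le k}z_i$. If $g\in S_{X^*}$ and $g(u)>1-\beta$, then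
$$1-g(x)<\frac{\beta}{1-\tau},\qquad 1+g(z_i)<\frac{k\beta}{\tau}\quad(i\le k).$$

**Proof.** Since $1=(1-\tau)+\frac\tau k\cdot k$,
$$1-g(u)=(1-\tau)\bigl(1-g(x)\bigr)+\frac\tau k\sum_{i\le k}\bigl(1+g(z_i)\bigr).$$
All summands on the right are non-negative, because $|g|\le1$ on $B_X$. Their total is less than $\beta$, so each summand is less than $\beta$. $\blacksquare$

The mixture $u$ need not have norm one, so it must be normalized before the $\Delta$-condition applies.

**Lemma 6.** Let $u\in B_X$ with $\|u\|\ge1-\eta$, where $0<\eta<1$, and suppose that $\hat u=u/\|u\|$ is a $\Delta$-point. Let $\ell\in X^*$. Then there are $z\in B_X$ and $g\in S_{X^*}$ with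
$$\ell(z)\ge\ell(\hat u)-\eta,\qquad g(u)>1-2\eta,\qquad g(z)<-1+2\eta .$$

**Proof.** If $\ell\ne0$, the set $\{y\in B_X:\ell(y)>\ell(\hat u)-\eta\}$ is a slice containing $\hat u$. If $\ell=0$, use any slice containing $\hat u$; the condition on $\ell(z)$ is then automatic. As $\hat u$ is a $\Delta$-point, the slice contains $z$ with $\|\hat u-z\|>2-\eta$. Pick $g\in S_{X^*}$ with $g(\hat u-z)=\|\hat u-z\|$. Since $\|\hat u-u\|=1-\|u\|\le\eta$,
$$g(u)-g(z)\ge g(\hat u-z)-\|\hat u-u\|>2-2\eta .$$
Now $-g(z)\le1$ gives $g(u)>1-2\eta$, and $g(u)\le1$ gives $g(z)<-1+2\eta$. $\blacksquare$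

## One functional: a strip needs two points

Suppose $X$ has the DLD2P, and $W=\{y\in B_X:|h(y-x)|<\delta\}$ with $\|h\|\le1$, $x\in S_X$. Let $0<\varepsilon\le1$. Choose $\tau>0$ with $\tau\le\frac12$ and $\tau\le\frac\delta3$, and put $\eta=\frac{\varepsilon\tau}8$, so that $\eta\le\frac1{16}$ and $\eta<\delta$.

Apply Lemma 6 with $u=x$ and $\ell=h$. We get $y$ and $g_1$ with $h(y)\ge h(x)-\eta>h(x)-\delta$, $g_1(x)>1-2\eta$ and $g_1(y)<-1+2\eta$. In particular $\|x-y\|>2-4\eta>2-\varepsilon$. If $h(y)<h(x)+\delta$, then $y\in W$ and we are done. Otherwise $y$ overshoots: $h(y)\ge h(x)+\delta$.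

In that case let $u=(1-\tau)x-\tau y$. Then $\|u\|\ge g_1(u)>1-2\eta$, and $\|u-x\|=\tau\|x+y\|\le2\tau$, so $\|\hat u-x\|\le2\tau+2\eta$. Apply Lemma 6 to this $u$, with $2\eta$ in place of $\eta$ and $\ell=-h$. We get $y'$ and $g_2$ with
$$h(y')\le h(\hat u)+2\eta\le h(x)+2\tau+4\eta\le h(x)+\tfrac52\tau<h(x)+\delta,$$
and $g_2(u)>1-4\eta$, $g_2(y')<-1+4\eta$. By Lemma 5, $g_2(x)>1-\frac{4\eta}{1-\tau}\ge1-\frac{4\eta}\tau$ and $g_2(y)<-1+\frac{4\eta}\tau$. So for every convex combination $w$ of $y$ and $y'$,
$$\|x-w\|\ge g_2(x)-g_2(w)>2-\frac{8\eta}\tau=2-\varepsilon .$$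
If $h(y')>h(x)-\delta$, take $w=y'\in W$. If $h(y')\le h(x)-\delta$, then $h(y')<h(x)<h(y)$, and some convex combination $w$ satisfies $h(w)=h(x)$, so $w\in W$.

Two features survive in general. The base point moves by only about $2\tau$, so the values of $h$ hardly change. And the errors satisfy $\eta\ll\tau$, because remembering an old point costs a factor of order $1/\tau$. The part that is tied to one functional is the final argument by signs: with $N$ functionals, two points cannot be balanced in all coordinates at once.

## Finitely many functionals: proof of Theorem 1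

To replace the argument by signs, we put the functionals together into a map $T:X\to\mathbb R^N$ and watch the accumulated error vector $s_k=\sum_{i\le k}(Tz_i-Tx)$. Suppose each new increment has inner product at most $1$ with $s_k$. Then $|s_{k+1}|^2\le|s_k|^2+\text{const}$, so $|s_n|$ has order $\sqrt n$ and the average error $|s_n|/n$ tends to $0$. The condition on the inner product concerns the *single* functional $\langle s_k,T\,\cdot\,\rangle$, which is known before $z_{k+1}$ is chosen, and a one-sided bound on a single functional is exactly what a slice provides.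

**Step 1: make the neighborhood Euclidean.** The purpose is to replace $W$ by a set described by one Euclidean norm. There are $h_1,\dots,h_N\in X^*$ and $\delta>0$ with $\{y\in B_X:|h_j(y-x)|<\delta,\ j\le N\}\subset W$. Multiplying all $h_j$ and $\delta$ by one positive constant does not change this set, so we may assume $\sum_j\|h_j\|^2\le1$. Let $Ty=(h_j(y))_{j\le N}$, and let $|\cdot|$ and $\langle\cdot,\cdot\rangle$ be the Euclidean norm and inner product of $\mathbb R^N$. Then $|Ty|^2\le\sum_j\|h_j\|^2\|y\|^2$, so
$$|Ty|\le\|y\|\quad(y\in X),\qquad \{y\in B_X:\ |Ty-Tx|<\delta\}\subset W,\tag{2}$$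
the inclusion because $|h_j(y-x)|\le|Ty-Tx|$ for each $j$.

**Step 2: fix the parameters.** The number of points must be fixed first, since the initial error has to be small enough to survive all the steps. Choose, in this order:

* $n\in\mathbb N$ with $\sqrt{6/n}<\delta$;
* $\tau>0$ with $\tau\le\frac1{8n}$ and $\tau<\frac\rho4$;
* $\eta_n>0$ with $\eta_n\le\min\{\frac\varepsilon3,\frac1{4n+2},\frac\rho3\}$;
* $\eta_k=\left(\frac\tau{2n}\right)^{n-k}\eta_n$ for $0\le k\le n$.

Then $\eta_k\le\eta_n<1$ for all $k$, and for $k<n$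
$$\eta_{k+1}=\frac{2n}\tau\,\eta_k\ge4\eta_k .\tag{3}$$

**Step 3: state what the construction keeps true.** We claim that for each $k=0,1,\dots,n$ there are $z_1,\dots,z_k\in B_X$ and $g_k\in S_{X^*}$ with
$$g_k(x)\ge1-\eta_k,\qquad g_k(z_i)\le-1+\eta_k\quad(i\le k),\tag{4}$$
$$|s_k|^2\le6k,\qquad\text{where } s_k=\sum_{i\le k}(Tz_i-Tx).\tag{5}$$
Condition (4) is the common functional asked for in (1); condition (5) is the weak control. For $k=0$ take $g_0\in S_{X^*}$ with $g_0(x)=1$; here $s_0=0$. Steps 4 to 7 pass from $k$ to $k+1$, where $k<n$ and $z_1,\dots,z_k,g_k$ are given.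

**Step 4: move the base point.** We build a $\Delta$-point near $x$ that remembers the old points. Put
$$u=(1-\tau)x-\frac\tau k\sum_{i\le k}z_i\quad(k\ge1),\qquad u=x\quad(k=0).$$
Then $\|u\|\le1$. For $k\ge1$, (4) gives $g_k(u)\ge(1-\tau)(1-\eta_k)+\tau(1-\eta_k)=1-\eta_k$, and for $k=0$, $g_0(u)=1$. Hence $\|u\|\ge1-\eta_k>0$. Let $\hat u=u/\|u\|$. Then $\|\hat u-u\|=1-\|u\|\le\eta_k$. Also $\|u-x\|\le2\tau$, because $u-x=-\tau\bigl(x+\frac1k\sum_iz_i\bigr)$ when $k\ge1$. Therefore
$$\|\hat u-x\|\le2\tau+\eta_k<\frac\rho2+\frac\rho3<\rho,\tag{6}$$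
and $\hat u$ is a $\Delta$-point. This is the only place where the hypothesis on the points near $x$ is used.

**Step 5: choose the slice and the new point.** The slice should push the new increment away from the direction of $s_k$. Let $\ell(y)=-\langle s_k,Ty\rangle$. Since $|Tz_i-Tx|\le\|z_i-x\|\le2$, we have $\|\ell\|\le|s_k|\le2k\le2n$. Apply Lemma 6 with this $u$, this $\ell$ and $\eta=\eta_k$. It gives $z_{k+1}\in B_X$ and $g_{k+1}\in S_{X^*}$ with
$$\ell(z_{k+1})\ge\ell(\hat u)-\eta_k,\qquad g_{k+1}(u)>1-2\eta_k,\qquad g_{k+1}(z_{k+1})<-1+2\eta_k .\tag{7}$$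

**Step 6: check (5) for $k+1$.** We verify that the inner product with $s_k$ is at most $1$. By (7), (6) and $\|\ell\|\le2n$,
$$\langle s_k,Tz_{k+1}-Tx\rangle=\ell(x)-\ell(z_{k+1})\le\ell(x)-\ell(\hat u)+\eta_k\le2n(2\tau+\eta_k)+\eta_k .$$
The right-hand side is $4n\tau+(2n+1)\eta_k\le\frac12+(2n+1)\eta_n\le\frac12+\frac12=1$. Since $|Tz_{k+1}-Tx|\le\|z_{k+1}-x\|\le2$,
$$|s_{k+1}|^2=|s_k|^2+2\langle s_k,Tz_{k+1}-Tx\rangle+|Tz_{k+1}-Tx|^2\le6k+2+4=6(k+1).$$

**Step 7: check (4) for $k+1$.** We verify that the new functional still works for all the old points. For the new point, (7) and (3) give $g_{k+1}(z_{k+1})<-1+2\eta_k\le-1+\eta_{k+1}$. If $k=0$, then $u=x$ and $g_1(x)>1-2\eta_0\ge1-\eta_1$. If $k\ge1$, Lemma 5 with $\beta=2\eta_k$ gives, using $\tau\le\frac18$ and (3),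
$$1-g_{k+1}(x)<\frac{2\eta_k}{1-\tau}\le4\eta_k\le\eta_{k+1},\qquad 1+g_{k+1}(z_i)<\frac{2k\eta_k}\tau\le\frac{2n}\tau\eta_k=\eta_{k+1}\quad(i\le k).$$
This proves the claim for all $k\le n$.

**Step 8: average.** Now averaging is harmless. Let $w=\frac1n\sum_{i\le n}z_i\in B_X$. By (5),
$$|Tw-Tx|=\frac{|s_n|}n\le\frac{\sqrt{6n}}n=\sqrt{\frac6n}<\delta,$$
so $w\in W$ by (2). By (4), $g_n(w)\le-1+\eta_n$, hence
$$\|x-w\|\ge g_n(x)-g_n(w)\ge2-2\eta_n\ge2-\tfrac23\varepsilon>2-\varepsilon .\qquad\blacksquare$$

## Reaching the sphere: proof of Theorem 2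

Theorem 1 concerns neighborhoods of points of $S_X$, while a weakly open $W$ is given around an arbitrary point of the ball. We need $W\cap S_X\ne\emptyset$, and for that we need infinite dimension.

**Step 1: $X$ is infinite-dimensional.** Suppose not, and let $x\in S_X$. The set $\{y\in B_X:\|x-y\|<1\}$ is then relatively weakly open and contains $x$. Theorem 1 with $\varepsilon=\frac12$ gives a $y$ in it with $\|x-y\|>\frac32$, which is absurd.

**Step 2: $W$ meets $S_X$.** Let $w_0\in W$, and let $h_1,\dots,h_N\in X^*$, $\delta>0$ be such that $\{y\in B_X:|h_j(y-w_0)|<\delta,\ j\le N\}\subset W$. By Step 1 there is $0\ne v\in\bigcap_j\ker h_j$. The function $t\mapsto\|w_0+tv\|$ is continuous, is at most $1$ at $t=0$ and tends to infinity, so $\|w_0+tv\|=1$ for some $t\ge0$. As $h_j(w_0+tv-w_0)=0$ for all $j$, the point $w_0+tv$ lies in $W\cap S_X$.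

**Step 3: conclude.** Let $x\in W\cap S_X$. By Theorem 1, for every $\varepsilon>0$ there is $w\in W$ with $\|x-w\|>2-\varepsilon$, so $\operatorname{diam}W\ge2$. Trivially $\operatorname{diam}W\le2$. $\blacksquare$

## Equivalent forms: points inside the ball and finite-rank projections

The DLD2P can also be read off from projections. As an example, in $L_1[0,1]$ the operator $Pf=(\int f)\mathbf 1$ is a rank-one projection, and $f=n\mathbf 1_{[0,1/n]}$ gives $\|f-Pf\|=2-\frac2n$, so $\|I-P\|\ge2$. In a Hilbert space of dimension at least $2$, a rank-one orthogonal projection has $\|I-P\|=1$.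

**Theorem 3.** For $X\ne\{0\}$ the following are equivalent.

* (a) $X$ has the DLD2P.
* (b) For every $x\in S_X$, every relatively weakly open $W\subset B_X$ with $x\in W$, and every $\varepsilon>0$, there is $y\in W$ with $\|x-y\|>2-\varepsilon$.
* (c) For every $x\in B_X$ and every relatively weakly open $W\subset B_X$ with $x\in W$, $\sup_{y\in W}\|x-y\|=1+\|x\|$.
* (d) $\|I-P\|\ge2$ for every non-zero finite-rank bounded projection $P$ on $X$.
* (e) $\|I-P\|\ge2$ for every rank-one bounded projection $P$ on $X$.

The equivalence of (a) and (e) is due to Ivakhno and Kadets; a proof is included. Condition (b) is the DD2P, and the value in (c) is the largest conceivable one, since $\|x-y\|\le\|x\|+1$ for $y\in B_X$.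

**(a)$\Rightarrow$(b).** This is Theorem 1 with $\rho=3$.

**(b)$\Rightarrow$(c).** The point is to carry a neighborhood of $x$ inside the ball to a neighborhood of a point of the sphere by an affine map. Let $r=\|x\|$ and choose $\hat x\in S_X$ with $x=r\hat x$ (any $\hat x\in S_X$ if $r=0$). Consider
$$y(w)=\frac{1+r}2\,w-\frac{1-r}2\,\hat x .$$
For $w\in B_X$ we have $\|y(w)\|\le\frac{1+r}2+\frac{1-r}2=1$. The map is weakly continuous, and $y(\hat x)=r\hat x=x$. Hence $\{w\in B_X:y(w)\in W\}$ is relatively weakly open and contains $\hat x$. By (b) it contains $w$ with $\|\hat x-w\|>2-\varepsilon$. Then $y(w)\in W$ and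
$$\|x-y(w)\|=\|y(\hat x)-y(w)\|=\frac{1+r}2\|\hat x-w\|>\frac{1+r}2(2-\varepsilon).$$
Letting $\varepsilon\to0$, the supremum is at least $1+r$; the other inequality was noted above.

**(c)$\Rightarrow$(d).** Here we use a weak neighborhood on which $P$ is almost constant. Let $P$ be a non-zero finite-rank bounded projection, $x\in S_X\cap P(X)$ and $\varepsilon>0$. The map $P$ is weakly continuous into the finite-dimensional space $P(X)$, where weak and norm topologies agree, so $\{y\in B_X:\|Py-x\|<\varepsilon\}$ is relatively weakly open. It contains $x$, because $Px=x$. Since $1+\|x\|=2$, (c) gives $y$ in this set with $\|x-y\|>2-\varepsilon$, and then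
$$\|(I-P)y\|\ge\|y-x\|-\|Py-x\|>2-2\varepsilon .$$
As $\|y\|\le1$ and $\varepsilon$ is arbitrary, $\|I-P\|\ge2$.

**(d)$\Rightarrow$(e).** Rank-one projections are non-zero and of finite rank.

**(e)$\Rightarrow$(a).** Given a slice containing $x$, we want a rank-one projection onto the line of $x$ for which a vector almost attaining the norm of $I-P$ is a far point in the slice. For this we perturb the slice functional $f$ by a large multiple of a functional norming $x$. Let $x\in S_X$, $x\in S(f,\alpha)$ and $\varepsilon>0$. Choose $x^*\in S_{X^*}$ with $x^*(x)=1$, then $K>1$ with $\frac2{K-1}<\frac\varepsilon2$, then $\gamma\in(0,\frac\varepsilon2)$ with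
$$(K+1)\gamma<f(x)-(1-\alpha),\qquad\gamma<\frac2{K-1}.$$
Put $h=f+Kx^*$. Then $h(x)=f(x)+K\ge K-1>0$ and $\|h\|\le K+1$. The operator $P=\frac{h(\cdot)}{h(x)}\,x$ is bounded, has rank one and satisfies $Px=x$, so it is a projection. By (e) there is $y\in B_X$ with
$$\|y-tx\|>2-\gamma,\qquad t=\frac{h(y)}{h(x)} .$$
Replacing $y$ by $-y$ changes $t$ to $-t$ and keeps the norm, so we may assume $t\ge0$. From $2-\gamma<\|y\|+t\le1+t$ we get $t>1-\gamma$.

*The point $y$ lies in the slice.* Since $x^*(y)\le1$,
$$f(y)+K\ge f(y)+Kx^*(y)=h(y)=t\,h(x)\ge(1-\gamma)h(x)=f(x)+K-\gamma h(x).$$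
Hence $f(y)\ge f(x)-\gamma h(x)\ge f(x)-\gamma(K+1)>1-\alpha$.

*The point $y$ is far from $x$.* We have $t\le\frac{K+1}{K-1}=1+\frac2{K-1}$ and $t>1-\gamma>1-\frac2{K-1}$, so $|t-1|\le\frac2{K-1}<\frac\varepsilon2$. Therefore
$$\|x-y\|\ge\|y-tx\|-|t-1|>2-\gamma-\frac\varepsilon2>2-\varepsilon .$$
So $x$ is a $\Delta$-point. $\blacksquare$

## Convex combinations of slices in $L_1\oplus_2L_1$, and weakly open sets in $c_0$

Two natural ways to push Theorem 2 further are closed off by explicit spaces.

**Proposition 4.**

1. "Relatively weakly open subsets" cannot be replaced by "convex combinations of slices" in Theorem 2.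
2. The converse of Theorem 2 fails.

**Proof of (1).** Let $Z=L_1[0,1]$ and $X=Z\oplus_2Z$, so $\|(x,y)\|^2=\|x\|^2+\|y\|^2$.

*$X$ has the DLD2P.* We use the splitting from the first section in both coordinates. For $z\in Z$ and $n\in\mathbb N$, partition $[0,1]$ into measurable sets $A_1,\dots,A_n$ with $\int_{A_i}|z|=\|z\|/n$ and put $z_i=nz\mathbf 1_{A_i}$. As computed there (now with $\|z\|$ arbitrary), $z=\frac1n\sum_iz_i$, $\|z_i\|=\|z\|$ and $\|z-z_i\|=2(1-\frac1n)\|z\|$. Given $(x,y)\in S_X$, form $x_i$ and $y_i$ in this way. Then $(x,y)=\frac1n\sum_i(x_i,y_i)$, each $(x_i,y_i)$ is in $S_X$, and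
$$\|(x,y)-(x_i,y_i)\|=2\Bigl(1-\frac1n\Bigr)\sqrt{\|x\|^2+\|y\|^2}=2\Bigl(1-\frac1n\Bigr).$$
A slice containing $(x,y)$ contains some $(x_i,y_i)$, because the values of its functional at the $(x_i,y_i)$ average to its value at $(x,y)$. So $(x,y)$ is a $\Delta$-point.

*A small convex combination of slices.* Let $0<\alpha<1$ and
$$S_1=\Bigl\{(x,y)\in B_X:\int x>1-\alpha\Bigr\},\qquad S_2=\Bigl\{(x,y)\in B_X:\int y>1-\alpha\Bigr\}.$$
These are slices: $(x,y)\mapsto\int x$ has norm one, since $|\int x|\le\|x\|\le\|(x,y)\|$ with equality at $(\mathbf 1,0)$, and likewise for the other coordinate. If $(x,y)\in S_1$, then $\|x\|>1-\alpha$, so $\|y\|\le\sqrt{1-(1-\alpha)^2}\le\sqrt{2\alpha}$. Symmetrically, on $S_2$ the first coordinate has norm at most $\sqrt{2\alpha}$. So each coordinate of a point of $\frac12(S_1+S_2)$ has norm at most $\frac12(1+\sqrt{2\alpha})$, the point itself has norm at most $\frac1{\sqrt2}(1+\sqrt{2\alpha})$, and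
$$\operatorname{diam}\tfrac12(S_1+S_2)\le\sqrt2\,(1+\sqrt{2\alpha}).$$
This is less than $2$ as soon as $\sqrt{2\alpha}<\sqrt2-1$; for instance, $\alpha=0.02$ gives $1.2\sqrt2<2$.

**Proof of (2).** *Weakly open sets in $c_0$ are large.* Let $W\subset B_{c_0}$ be non-empty and relatively weakly open. The truncations of an element of $W$ stay in $B_{c_0}$ and converge to it in norm, so $W$ contains a finitely supported $w$. For $m$ outside the support of $w$ we have $w\pm e_m\in B_{c_0}$. Since $e_m\to0$ weakly (the dual is $\ell_1$), $w\pm e_m\to w$ weakly, so $w+e_m$ and $w-e_m$ both lie in $W$ for large $m$. Their distance is $2$, and $\operatorname{diam}W=2$.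

*$c_0$ fails the DLD2P.* We saw in the first section that $e_1$ is not a $\Delta$-point: every $y\in S(e_1^*,\frac12)$ satisfies $\|e_1-y\|\le1$. $\blacksquare$
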